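# Extending operators into $\ell_2$ and into cotype 2 spaces, and type 2 of the domain

Throughout, $L(A,B)$ is the space of bounded linear operators between Banach spaces $A$ and $B$, "subspace" means closed linear subspace, and "f.d." means finite-dimensional. We write $|\cdot|$ for a modulus or a Euclidean norm, $\|\cdot\|_{HS}$ for the Hilbert–Schmidt norm, and $\varepsilon_j$ for independent random signs. Scalars are real or complex in Sections 1–7, real in Sections 8–13, and Section 14 treats the complex case of Sections 8–13.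

## 1. A family of weights on $\mathbb N$ and the norm it defines

Put $\eta=\frac14$ and $\alpha(k)=4^{k+1}$ for $k\in\mathbb N=\{1,2,\dots\}$, and $\alpha(\min\emptyset)=\infty$.

**Definition 1.** $\mathcal K$ is the smallest family of finitely supported functions $\tau:\mathbb N\to[0,1]$ that contains $0$ and all $\delta_k=1_{\{k\}}$, and that contains $\eta(\tau_1+\dots+\tau_m)$ whenever $\tau_1,\dots,\tau_m\in\mathcal K$ have pairwise disjoint supports and $m\le\alpha\big(\min\bigcup_a\operatorname{supp}\tau_a\big)$.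

So we may glue disjoint weights at the price of a factor $\frac14$, and the number of pieces may be larger when everything lives far to the right. For example, if $A$ is a finite set with $|A|\le\alpha(\min A)$, then $\eta1_A\in\mathcal K$. If $A_1,\dots,A_m$ are disjoint sets of this kind and $m\le\alpha(\min\bigcup A_a)$, then $\eta^21_{\bigcup A_a}\in\mathcal K$.

Two properties follow by induction on the construction. The values of $\tau\in\mathcal K$ lie in $\{0\}\cup\{\eta^l:l\ge0\}$. And $\mathcal K$ is *solid*: $\tau1_B\in\mathcal K$ for $\tau\in\mathcal K$, $B\subset\mathbb N$. Indeed, if $\tau=\eta\sum_{a\le m}\tau_a$, then $\tau1_B=\eta\sum_a\tau_a1_B$, the minimum of the support can only grow, and $\alpha$ is increasing.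

On the space $c_{00}$ of finitely supported sequences put
$$\|b\|_W=\sup_{\tau\in\mathcal K}\Big(\sum_k\tau(k)|b_k|^2\Big)^{1/2},\qquad \|v\|_V=\sup\Big\{\Big|\sum_kv_kb_k\Big|:\ b\in c_{00},\ \|b\|_W\le1\Big\}.$$
Since $\delta_k\in\mathcal K$ and $\tau\le1$, we have $\|b\|_\infty\le\|b\|_W\le|b|_2$, and by duality $|v|_2\le\|v\|_V\le|v|_1$.

**Definition 2.** $X$ (in Sections 1–7) is the completion of $(c_{00},\|\cdot\|_V)$.

If $|\theta_k|\le1$ for all $k$, then $\|(\theta_kb_k)\|_W\le\|b\|_W$, hence $\|(\theta_kv_k)\|_V\le\|v\|_V$. So the unit vectors $e_k$ form a 1-unconditional basis of $X$, and $\|e_k\|_V=1$. Let $P_n$ and $P_{\ge i}$ be the coordinate projections onto $[1,n]$ and $[i,\infty)$, and $F_n=\operatorname{span}(e_1,\dots,e_n)$. Two facts give us upper bounds for $\|\cdot\|_V$.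

**Fact (1).** If $\sigma\in c\cdot\operatorname{co}\mathcal K$ and $v\in c_{00}$ is supported where $\sigma>0$, then
$$\|v\|_V^2\le c\sum_k\frac{|v_k|^2}{\sigma(k)}.\tag{1}$$
Indeed $|\sum v_kb_k|^2\le\sum|v_k|^2\sigma(k)^{-1}\cdot\sum\sigma(k)|b_k|^2$, and $\sum\sigma|b|^2\le c\|b\|_W^2$.

**Fact (2).** The closed unit ball of $(F_n,\|\cdot\|_V)$ is the closed convex hull of
$$\mathcal V_n=\{\tau^{1/2}\xi:\ \tau\in\mathcal K,\ \operatorname{supp}\tau\subset[1,n],\ \xi\in F_n,\ |\xi|_2\le1\}.\tag{2}$$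
The set $\mathcal V_n$ is circled (stable under multiplication by scalars of modulus one). Its polar consists of the $b\in F_n$ with $\sum\tau|b|^2\le1$ for all $\tau\in\mathcal K$ supported in $[1,n]$. By solidity this is $\{b\in F_n:\|b\|_W\le1\}$. Since $\|P_nb\|_W\le\|b\|_W$, the supremum defining $\|v\|_V$ for $v\in F_n$ may be taken over $b\in F_n$. The bipolar theorem gives (2).

**Example.** Let $4\le|A|\le\alpha(\min A)$. A weight $\tau\in\mathcal K$ is $0$, some $\delta_k$, or bounded by $\frac14$, so $\|1_A\|_W^2=\max(1,|A|/4)=|A|/4$, the value $|A|/4$ being attained at $\eta1_A$. Hence $\|1_A\|_V\ge|A|/\|1_A\|_W=2|A|^{1/2}$, while (1) with $\sigma=\eta1_A$ gives $\|1_A\|_V\le2|A|^{1/2}$. For instance $\|e_1+\dots+e_{16}\|_V=8$. More generally, (1) gives $|v|_2\le\|v\|_V\le2|v|_2$ for every $v$ supported on $A$. So the norm is Hilbertian with constant $2$ on sets admissible at depth one; in the same way, on sets where some $\tau\in\mathcal K$ is at least $\eta^l$ it is Hilbertian with constant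 $2^l$.

**What this space is for.** It separates two properties that look as if they might be the same: type 2, and the possibility of extending all operators from subspaces into $\ell_2$. The next section makes the question precise.

## 2. Extension of operators and type 2

A Banach space $X$ has *type $p$* ($1\le p\le2$) if there is $C$ with $(\mathbb E\|\sum\varepsilon_jx_j\|^2)^{1/2}\le C(\sum\|x_j\|^p)^{1/p}$ for all finite families. A space $Z$ has *cotype 2* if $\sum\|z_j\|^2\le C^2\,\mathbb E\|\sum\varepsilon_jz_j\|^2$. A Hilbert space has both type 2 and cotype 2 with $C=1$; the space $L_1$ has cotype 2. We shall test type 2 with independent real standard Gaussians $g_j$. Since $\mathbb E|g_j|=\sqrt{2/\pi}$, Jensen's inequality gives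
$$\mathbb E\Big\|\sum\varepsilon_jx_j\Big\|^2\le\frac\pi2\,\mathbb E\Big\|\sum\varepsilon_j|g_j|x_j\Big\|^2=\frac\pi2\,\mathbb E\Big\|\sum g_jx_j\Big\|^2,$$
so $X$ has type 2 as soon as $\mathbb E\|\sum g_jx_j\|^2\le C\sum\|x_j\|^2$ for all finite families.

Maurey's extension theorem (B. Maurey, *Un théorème de prolongement*, C. R. Acad. Sci. Paris 279 (1974)) says: *if $X$ has type 2 and $Z$ has cotype 2, every bounded operator from a subspace of $X$ into $Z$ extends to a bounded operator on $X$.* We ask for a converse. The problem, from M. A. Sofi, "Some problems in functional analysis inspired by Hahn Banach type theorems", arXiv:1310.3382 (2013), has two parts.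

* Suppose that for all subspaces $Y\subset X$ every $g\in L(Y,\ell_2)$ has an extension $f\in L(X,\ell_2)$. Must $X$ have type 2?
* Suppose this holds with every cotype 2 space $Z$ in place of $\ell_2$. Must $X$ have type 2?

We use the following **quoted result**: if every bounded operator from a subspace of $X$ into $\ell_2$ extends to $X$, then $X$ is of weak type 2; in particular $X$ has type $p$ for every $1\le p<2$. Only the consequence about type $p$ enters below, so weak type 2 need not be defined.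

**Two test cases by hand.** If $X$ is a Hilbert space, $f=g\circ(\text{orthogonal projection onto }Y)$ is an extension. Now let $X=L_1(\{\pm1\}^n)$ with the uniform probability, $r_i(\omega)=\omega_i$, $Y=\operatorname{span}(r_i)$ and $gr_i=e_i\in\ell_2^n$. For $S=\sum c_ir_i$ we have $\mathbb E|S|^4\le3(\mathbb E|S|^2)^2$. (For real $c_i$ expand. For complex $c_i$ write $|S|^2=U^2+V^2$ with $U,V$ the real and imaginary parts, and use $\|U^2+V^2\|_{L_2}\le\|U^2\|_{L_2}+\|V^2\|_{L_2}$.) By Hölder, $\mathbb E|S|^2\le(\mathbb E|S|)^{2/3}(\mathbb E|S|^4)^{1/3}$, hence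
$$\Big(\sum|c_i|^2\Big)^{1/2}\le\sqrt3\,\mathbb E\Big|\sum c_ir_i\Big|,\tag{3}$$
so $\|g\|\le\sqrt3$. Let $f$ extend $g$ and let $\chi_\omega=2^n1_{\{\omega\}}$, a norm-one vector. Since $r_i=\mathbb E_\omega\,\omega_i\chi_\omega$,
$$n=\sum_i\langle fr_i,e_i\rangle=\mathbb E_\omega\langle f\chi_\omega,\omega\rangle\le\|f\|\sqrt n ,$$
so $\|f\|\ge\sqrt n$. Regard $\ell_1$ as the $\ell_1$-sum of the spaces $L_1(\{\pm1\}^n)$, $n\ge1$. The operator $(y_n)\mapsto(g_ny_n)$ from the $\ell_1$-sum of the $Y_n$ into the $\ell_2$-sum of the $\ell_2^n$ is bounded by $\sqrt3$. An extension of it would give, by restriction to the $n$-th block and projection, extensions of all $g_n$ with a common bound. So $\ell_1$ fails the extension property.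

Here are the statements. Let $\mathcal G$ be the class of Banach spaces isometric to f.d. subspaces of $\ell_1(\ell_2)$. Let $(G_n)$ be a sequence in $\mathcal G$ such that every $G\in\mathcal G$ is at Banach–Mazur distance $<2$ from some $G_n$; it exists because the Banach–Mazur compacta are separable metric, hence so are their subsets. Put $Z_0=(\oplus_nG_n)_{\ell_1}$. As $\ell_2$ embeds isometrically into $L_1$, the space $Z_0$ is isometric to a subspace of $L_1$, so it has cotype 2.

**Theorem A.** There is a Banach space $X$ with a 1-unconditional basis, not of type 2, and an absolute constant $C$ such that for every subspace $Y\subset X$ every $g\in L(Y,\ell_2)$ has an extension $f\in L(X,\ell_2)$ with $\|f\|\le C\|g\|$.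

**Theorem B.** For a Banach space $X$ the following are equivalent:

1. $X$ has type 2;
2. for every cotype 2 space $Z$ and every subspace $Y\subset X$, each $g\in L(Y,Z)$ extends to some $f\in L(X,Z)$;
3. the same for the single space $Z=Z_0$.

**Proposition C** (real scalars). If every operator from a subspace of $X$ into $\ell_2$ extends to $X$, there is $C_X$ with $\mathbb E\|\sum_{j\le n}g_jx_j\|^2\le C_X\log(n+1)\sum_{j\le n}\|x_j\|^2$ for all $n$ and all $x_j\in X$.

So the answer to the first question is **no** and to the second **yes**. The space in Theorem A is that of Definition 2.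

## 3. Measures that are small on sparse sets: $X$ is not of type 2

The aim is a unit vector $b$ of $\ell_2$ with $\|b\|_W$ tiny; then $\|b\|_V$ is huge. The level sets of weights in $\mathcal K$ are sparse in the following sense.

**Definition 3.** $\mathcal S_0$ consists of $\emptyset$ and the singletons. $\mathcal S_{l+1}$ consists of $\emptyset$ and all nonempty $A=A_1\cup\dots\cup A_m$ with $A_a\in\mathcal S_l$ and $m\le\alpha(\min A)$.

For instance $\{1,\dots,16\}\in\mathcal S_1$. Taking $m=1$ shows $\mathcal S_l\subset\mathcal S_{l+1}$.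

**Step (a): level sets of weights are sparse.** *For $\tau\in\mathcal K$ and $l\ge0$, $\{\tau\ge\eta^l\}\in\mathcal S_l$.* Induct on the construction of $\tau$. For $\tau=0$ and $\tau=\delta_k$ the set is empty or a singleton. Let $\tau=\eta\sum_{a\le m}\tau_a$. For $l=0$ the set is empty, since $\tau\le\eta<1$. For $l\ge1$ the disjointness of supports gives $\{\tau\ge\eta^l\}=A:=\bigcup_a\{\tau_a\ge\eta^{l-1}\}$, a union of $m$ members of $\mathcal S_{l-1}$. If $A\ne\emptyset$, then $m\le\alpha(\min\operatorname{supp}\tau)\le\alpha(\min A)$.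

**Step (b): some probabilities do not see sparse sets.** *For all $l,N$ and $\varepsilon>0$ there is a finitely supported probability $p$ on $[N,\infty)$ with $p(A)\le\varepsilon$ for all $A\in\mathcal S_l$.* For $l=0$ take the uniform measure on many points. Given the claim for $l$, choose probabilities $p_1,\dots,p_R$ with finite successive supports in $[N,\infty)$ such that for $r\ge2$
$$p_r(A)\le\frac{2^{-r}}{\alpha(\max\operatorname{supp}p_{r-1})}\qquad(A\in\mathcal S_l).$$
Put $p=\frac1R\sum_rp_r$. Let $A=\bigcup_{a\le m}A_a\in\mathcal S_{l+1}$ with $p(A)>0$, and let $r_0$ be the first index with $p_{r_0}(A)>0$. Then $\min A\le\max\operatorname{supp}p_{r_0}$, so $m\le\alpha(\max\operatorname{supp}p_{r_0})$. For $r>r_0$ we get $p_r(A)\le m\,2^{-r}/\alpha(\max\operatorname{supp}p_{r-1})\le2^{-r}$. Hence $p(A)\le\frac1R\big(1+\sum_{r\ge2}2^{-r}\big)\le2/R$, and $R\ge2/\varepsilon$ suffices.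

**Step (c): type 2 fails.** Take $p$ from (b) and $b=\sqrt p$. For $\tau\in\mathcal K$, (a) gives
$$\sum_k\tau(k)p(k)\le p\{\tau\ge\eta^l\}+\eta^{l+1}\le\varepsilon+\eta^{l+1},$$
so $\|b\|_W^2\le\varepsilon+\eta^{l+1}$. With $x_k=b_ke_k$ we have $\sum\|x_k\|^2=1$, while for all signs
$$\Big\|\sum\pm x_k\Big\|_V=\|b\|_V\ge\frac{\sum b_k^2}{\|b\|_W}\ge(\varepsilon+\eta^{l+1})^{-1/2}.$$
The right side is arbitrarily large, so $X$ does not have type 2.

## 4. Nuclear norms, and why the basis must follow the coordinates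

Now we show that operators from subspaces of $F_n$ into Hilbert space extend with a uniform constant. By duality this becomes a statement about nuclear norms.

**Nuclear norms.** Let $H$ be a f.d. Hilbert space and $F$ a f.d. Banach space. For $h\in H$, $x\in F$ let $h\otimes x$ be the operator $h'\mapsto\langle h',h\rangle x$. For $w\in L(H,F)$ put
$$\nu_F(w)=\inf\Big\{\sum|h_j|\,\|x_j\|:\ w=\sum h_j\otimes x_j,\ x_j\in F\Big\}.$$
Under the pairing $\operatorname{tr}(fw)$, $f\in L(F,H)$, the dual norm of $\nu_F$ is $\sup\{|\langle fx,h\rangle|:|h|,\|x\|\le1\}=\|f\|$. Hence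
$$\nu_F(w)=\sup\{|\operatorname{tr}(fw)|:\ f\in L(F,H),\ \|f\|\le1\}.\tag{4}$$
The value depends on the target. In the second test case of Section 2 let $we_i=r_i$. Since $w=\mathbb E_\omega\,\omega\otimes\chi_\omega$, $\nu_{L_1}(w)\le\sqrt n$, while $\operatorname{tr}(gw)=n$ and $\|g\|\le\sqrt3$ give $\nu_Y(w)\ge n/\sqrt3$. This gap is the obstruction found there.

**Step 1: reduction to nuclear norms.** *Let $Y\subset F_n$, $g:Y\to\ell_2$, $\|g\|\le1$, $H=g(Y)$. If*
$$\nu_Y(w)\le C\,\nu_{F_n}(w)\qquad\text{for all }w\in L(H,Y),\tag{5}$$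
*then $g$ extends to $f:F_n\to H$ with $\|f\|\le C$.* Otherwise $g$ lies outside the compact convex circled set $\{f|_Y:f\in L(F_n,H),\|f\|\le C\}\subset L(Y,H)$. Separation and (4) give $w\in L(H,Y)$ with
$$|\operatorname{tr}(gw)|>C\sup_{\|f\|\le1}|\operatorname{tr}(fw)|=C\,\nu_{F_n}(w).$$
But $|\operatorname{tr}(gw)|\le\nu_Y(w)$ by (4) for $Y$, which contradicts (5).

**Step 2: rewriting a representation inside $Y$.** Let $w=\sum_{j\le J}h_j\otimes x_j\in L(H,Y)$ with $x_j\in F_n$, zero terms dropped, scaled so that $|h_j|=\|x_j\|$. The $x_j$ need not lie in $Y$; we must replace them by vectors that do. Define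
$$B:H\to\ell_2^J,\quad Bh=(\langle h,h_j\rangle)_j,\qquad A:\ell_2^J\to F_n,\quad Ae_j=x_j,$$
so $w=AB$. Put $L=B(H)$; then $A(L)=w(H)\subset Y$. For any orthonormal basis $(\beta_i)$ of $L$,
$$w=\sum_iB^*\beta_i\otimes A\beta_i,\qquad A\beta_i=\sum_j\beta_{ij}x_j\in Y,\qquad \sum_i|B^*\beta_i|^2\le\|B\|_{HS}^2=\sum_j|h_j|^2.\tag{6}$$
By Cauchy–Schwarz, (5) would follow from $\sum_i\|A\beta_i\|^2\le C^2\sum_j\|x_j\|^2$.

**Where an arbitrary basis fails.** A first try is to prove $\sum_i\|\sum_j\beta_{ij}x_j\|^2\le C^2\sum\|x_j\|^2$ for all orthogonal matrices $\beta$ (unitary in the complex case). This cannot work here, because it implies type 2. Let $\beta$ be a Haar-distributed orthogonal $J\times J$ matrix. A standard Gaussian vector $G=(g_1,\dots,g_J)$ has the law of $|G|$ times an independent copy of the first row of $\beta$, and $\mathbb E|G|^2=J$, so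
$$\mathbb E_\beta\sum_{i\le J}\Big\|\sum_j\beta_{ij}x_j\Big\|^2=J\,\mathbb E_\beta\Big\|\sum_j\beta_{1j}x_j\Big\|^2=\mathbb E\Big\|\sum_jg_jx_j\Big\|^2 .$$
However, we are free to *choose* the basis of $L$.

**Step 3: a basis adapted to the coordinates.** Its purpose is to make the $i$-th vector $A\beta_i$ vanish on $[1,i-1]$. Let $L^{(0)}=L$ and $L^{(i)}=\{z\in L:P_iAz=0\}$ for $i\le n$. Inside $L^{(i-1)}$, the space $L^{(i)}$ is the kernel of one functional, the $i$-th coordinate of $Az$. So $\dim L^{(i-1)}/L^{(i)}\le1$, and $L^{(n)}=L\cap\ker A$. Let $\beta_i$ be a unit vector of $L^{(i-1)}\ominus L^{(i)}$, or $0$ if this space is trivial. The nonzero $\beta_i$ together with an orthonormal basis of $L^{(n)}$ form an orthonormal basis of $L$, and $A$ kills $L^{(n)}$. So (6) reads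
$$w=\sum_{i\le n}B^*\beta_i\otimes y_i,\qquad y_i=A\beta_i=\sum_j\beta_{ij}x_j=P_{\ge i}\sum_j\beta_{ij}x_j\in Y,$$
the last equality because $\beta_i\in L^{(i-1)}$. The rows of the matrix $(\beta_{ij})$ are orthonormal or zero, so it is a contraction. What is now needed is the inequality in Step 2 with the extra projection $P_{\ge i}$ in row $i$.

**Lemma 1.** There is an absolute constant $C$ such that for every $I\times J$ matrix $\beta$ with $\|\beta\|_{\ell_2^J\to\ell_2^I}\le1$ and all $x_1,\dots,x_J\in c_{00}$, the vectors $y_i=P_{\ge i}\sum_j\beta_{ij}x_j$ satisfy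
$$\sum_{i\le I}\|y_i\|_V^2\le C^2\sum_{j\le J}\|x_j\|_V^2.$$

**Step 4: Lemma 1 implies (5).** With the $y_i$ of Step 3,
$$\nu_Y(w)\le\sum_i|B^*\beta_i|\,\|y_i\|\le\Big(\sum_j|h_j|^2\Big)^{1/2}C\Big(\sum_j\|x_j\|^2\Big)^{1/2}=C\sum_j|h_j|\,\|x_j\|,$$
and we take the infimum over all representations of $w$ in $F_n$.

## 5. The tail inequality

**A case to look at first.** Let the $x_j$ lie in $F_n$ and have the special form $x_j=\lambda_j\tau_j^{1/2}\xi_j$ suggested by (2), and suppose $J\le16=\alpha(1)$. Then $\sigma=\eta\max_j\tau_j$ lies in $\mathcal K$: assign each $k$ to the first $j$ attaining the maximum, so $\sigma$ is $\eta$ times a sum of $J\le\alpha(1)$ disjointly supported restrictions of the $\tau_j$. Even without $P_{\ge i}$, the contraction property at each coordinate $k$ gives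
$$\sum_i|y_i(k)|^2\le\sum_j\lambda_j^2\tau_j(k)|\xi_j(k)|^2\le4\sigma(k)\sum_j\lambda_j^2|\xi_j(k)|^2,$$
and (1) yields $\sum_i\|y_i\|_V^2\le4\sum\lambda_j^2$. For large $J$ the maximum over all $j$ is not in $\mathcal K$. The remedy is to sample: row $i$ defines a probability $|\beta_{ij}|^2$ on indices, and the maximum over $2^s$ sampled indices sees every value of $\tau_j(k)$ carried by mass at least $2^{-s}$. Values carried by less mass contribute little by Cauchy–Schwarz, with a gain $2^{-s}$. That gain has to be summable over $i$, so about $i^2$ samples are needed in row $i$. On $[i,\infty)$ this is allowed, because $\alpha(i)\ge2i^2$. This is where $P_{\ge i}$ is used.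

*Proof of Lemma 1.* Choose $n$ with all $x_j\in F_n$ and put $\lambda_j=\|x_j\|_V$.

**Step 1: reduction to extreme vectors.** The function $(x_j)\mapsto\sum_i\|y_i\|_V^2$ is convex and continuous on $F_n^J$. By (2), $x_j$ lies in the closed convex hull of $\lambda_j\mathcal V_n$. So it suffices to bound the function by $C^2\sum\lambda_j^2$ when
$$x_j=\lambda_j\tau_j^{1/2}\xi_j,\qquad\tau_j\in\mathcal K,\quad\operatorname{supp}\tau_j\subset[1,n],\quad|\xi_j|_2\le1,\quad\xi_j(k)=0\text{ where }\tau_j(k)=0.$$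
(The last condition does not change $\tau_j^{1/2}\xi_j$.) Put $m(k)=\sum_j\lambda_j^2|\xi_j(k)|^2$, so that $\sum_km(k)\le\sum_j\lambda_j^2$.

**Step 2: sampled weights.** We construct $\sigma_i\in8\operatorname{co}\mathcal K$ for use in (1). Since $\sum_j|\beta_{ij}|^2\le1$, there is a probability $\pi_i$ on $\{0,1,\dots,J\}$ with $\pi_i(j)=|\beta_{ij}|^2$ for $j\ge1$; put $\tau_0=0$. Let $S_i=\lceil2\log_2i\rceil$, so $i^2\le2^{S_i}<2i^2$, and $t_s=\min\{t\ge1:\alpha(t)\ge2^s\}$. As $\alpha(i)=4^{i+1}\ge2i^2$, we have $t_{S_i}\le i$. For $s\ge S_i$ put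
$$\omega_{i,s}=\mathbb E\Big[\eta\max_{1\le r\le2^s}\tau_{j_r}\Big]1_{[t_s,\infty)},\qquad j_1,j_2,\dots\text{ i.i.d. with law }\pi_i.$$
For fixed $j_1,\dots,j_{2^s}$ the function $\eta\max_r\tau_{j_r}1_{[t_s,\infty)}$ lies in $\mathcal K$: assign each $k\ge t_s$ to the first $r$ attaining the maximum; by solidity the function is $\eta$ times a sum of $2^s\le\alpha(t_s)$ disjointly supported elements of $\mathcal K$ supported in $[t_s,\infty)$. Hence $\omega_{i,s}\in\operatorname{co}\mathcal K$. Moreover, for $k\ge t_s$ and $q>0$,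
$$\pi_i\{j:\tau_j(k)\ge q\}\ge2^{-s}\ \Longrightarrow\ \omega_{i,s}(k)\ge\tfrac12\eta q,\tag{7}$$
because the probability that some sample hits this set is at least $1-(1-2^{-s})^{2^s}\ge1-e^{-1}>\frac12$. Put
$$\sigma_i=\sum_{s\ge S_i}2^{-(s-S_i)/4}\,\omega_{i,s}+\sum_{k\le n}2^{-k}\delta_k .$$
Since $\omega_{i,s}$ is supported in $[t_s,n]$, it vanishes for large $s$, so the sum is finite. As $(1-2^{-1/4})^{-1}+1<8$ and $0\in\mathcal K$, we have $\sigma_i\in8\operatorname{co}\mathcal K$, and $\sigma_i>0$ on $[1,n]$. By (1),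
$$\|y_i\|_V^2\le8\sum_{i\le k\le n}\frac{|y_i(k)|^2}{\sigma_i(k)}.\tag{8}$$

**Step 3: splitting $y_i(k)$ by frequency of values.** Fix $k$ and $i\le k$. Put
$$p_l=\pi_i\{j:\tau_j(k)\ge\eta^l\},\qquad a_l=a_l(i)=\sum_{j:\,\tau_j(k)=\eta^l}\beta_{ij}\lambda_j\xi_j(k),$$
so $p_l$ is nondecreasing in $l$ and $y_i(k)=\sum_l\eta^{l/2}a_l$. Only the finitely many levels that occur as values of the $\tau_j(k)$ are considered. If $p_l=0$, then $\beta_{ij}=0$ for all $j$ on this level, so $a_l=0$ and the level is dropped. Split the rest as follows.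

* $\mathcal B$: levels with $p_l\ge2^{-S_i}$.
* For the other levels let $s=s(l)$ be such that $2^{-s}\le p_l<2^{1-s}$; then $s>S_i\ge0$. Put $l\in R_s$ if $k\ge t_s$, and $l\in R_0$ if $k<t_s$.

**Step 4: frequent values.** Here the contraction property is used across rows. Let $\mathcal B\ne\emptyset$, $l_0=\min\mathcal B$. As $k\ge i\ge t_{S_i}$, (7) with $s=S_i$ gives $\sigma_i(k)\ge\frac12\eta^{l_0+1}=\frac18\eta^{l_0}$. By Cauchy–Schwarz and $\eta^{1/2}=\frac12$,
$$\Big|\sum_{l\in\mathcal B}\eta^{l/2}a_l\Big|^2\le\Big(\sum_{l\ge l_0}\eta^{l/2}\Big)\sum_{l\in\mathcal B}\eta^{l/2}|a_l|^2\le2\eta^{l_0}\sum_l|a_l|^2 .$$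
So the square of this part divided by $\sigma_i(k)$ is at most $16\sum_l|a_l(i)|^2$. The level sets $\{j:\tau_j(k)=\eta^l\}$ do not depend on $i$, and $\beta$ is a contraction, so for each $l$
$$\sum_i|a_l(i)|^2\le\sum_{j:\,\tau_j(k)=\eta^l}\lambda_j^2|\xi_j(k)|^2 .$$
Summing over $l$, the total over $i\le k$ is at most $16\,m(k)$.

**Step 5: rare values that sampling still reaches.** Let $s>S_i$, $R_s\ne\emptyset$, $l_s=\min R_s$, $b_s=\sum_{l\in R_s}\eta^{l/2}a_l$. By (7), $\sigma_i(k)\ge2^{-(s-S_i)/4}\cdot\frac12\eta^{l_s+1}$. The indices $j$ involved in $b_s$ satisfy $\tau_j(k)\le\eta^{l_s}$ and have total $\pi_i$-mass at most $p_{\max R_s}<2^{1-s}$. So Cauchy–Schwarz gives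
$$|b_s|^2\le\Big(\sum_j|\beta_{ij}|^2\tau_j(k)\Big)m(k)\le\eta^{l_s}2^{1-s}m(k),$$
the sum being over the indices involved. Hence $|b_s|^2/\sigma_i(k)\le16\cdot2^{-s}2^{(s-S_i)/4}m(k)$, that is,
$$\frac{|b_s|}{\sigma_i(k)^{1/2}}\le4\cdot2^{-S_i/2}\,2^{-3(s-S_i)/8}\,m(k)^{1/2}.$$
Since $\sum_{u\ge1}2^{-3u/8}<3.4$ and $(4\cdot3.4)^2<185$, we get $|\sum_sb_s|^2/\sigma_i(k)\le185\cdot2^{-S_i}m(k)\le185\,i^{-2}m(k)$. As $\sum i^{-2}=\pi^2/6$, the sum over $i$ is at most $305\,m(k)$.

**Step 6: values too rare for sampling.** For $l\in R_0$ we have $\alpha(k)<2^{s(l)}$, so $p_l<2/\alpha(k)$. The indices involved have total mass at most $p_{\max R_0}<2/\alpha(k)$, and $\tau_j\le1$. So by Cauchy–Schwarz the square of this part is at most $\frac2{\alpha(k)}m(k)$. Since $\sigma_i(k)\ge2^{-k}$, dividing and summing over $i\le k$ gives at most $k\,2^{k+1}4^{-k-1}m(k)\le m(k)$.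

**Step 7: collecting.** With $|x+y+z|^2\le3(|x|^2+|y|^2+|z|^2)$,
$$\sum_{i\le k}\frac{|y_i(k)|^2}{\sigma_i(k)}\le3(16+305+1)\,m(k)=966\,m(k).$$
Summing over $k$ and using (8), $\sum_i\|y_i\|_V^2\le8\cdot966\sum_j\lambda_j^2$. So $C^2=7728$ works. $\square$

## 6. From $F_n$ to arbitrary subspaces: end of the proof of Theorem A

By Section 4 and Lemma 1, every $g:Y\to\ell_2$ with $Y\subset F_n$ extends to $F_n$ with norm at most $C\|g\|$.

**Step 1: f.d. subspaces of $X$, by a small perturbation.** Let $Y_0\subset X$ be f.d., $g\in L(Y_0,\ell_2)$, $Q:X\to Y_0$ a bounded projection, and $S=I-(I-P_n)Q$. Then $\|S-I\|\le\|(I-P_n)|_{Y_0}\|\,\|Q\|\to0$ as $n\to\infty$, because $Y_0$ is f.d. Also $Sy=P_ny$ for $y\in Y_0$, so $S(Y_0)\subset F_n$. For large $n$, $S$ is invertible. Extend $gS^{-1}|_{S(Y_0)}$ to $f'$ on $F_n$ with constant $C$. For $y\in Y_0$ we have $P_nSy=Sy$, so $f=f'P_nS$ extends $g$. As $\|P_n\|=1$, $\|f\|\le C\|S\|\|S^{-1}\|\|g\|$, and $\|S\|\|S^{-1}\|\to1$.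

**Step 2: arbitrary $Y$, by a weak limit.** Let $g\in L(Y,\ell_2)$. For each pair ($Y_0\subset Y$ f.d., $\varepsilon>0$) take an extension $f_{Y_0,\varepsilon}:X\to\ell_2$ of $g|_{Y_0}$ of norm at most $(1+\varepsilon)C\|g\|$. Order the pairs by larger $Y_0$ and smaller $\varepsilon$, take an ultrafilter refining this order, and let $f(x)$ be the weak limit of $f_{Y_0,\varepsilon}(x)$ along it; it exists since balls of $\ell_2$ are weakly compact. Then $f$ is linear, $\|f\|\le C\|g\|$, and $f=g$ on $Y$, because each $y\in Y$ lies in $Y_0$ for all late pairs. With Section 3 this proves Theorem A. $\blacksquare$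

## 7. The space of Theorem A has cotype 2

So even cotype 2, an unconditional basis and the $\ell_2$-extension property with an absolute constant do not together imply type 2. To check cotype 2, let $v_i\in c_{00}$ (finitely many) and pick $b_i\in c_{00}$ with $\sum\|b_i\|_W^2\le1$ and $\sum_i\langle v_i,b_i\rangle$ close to $(\sum\|v_i\|_V^2)^{1/2}$, where $\langle v,b\rangle=\sum_kv_kb_k$. By Cauchy–Schwarz at each coordinate,
$$\Big|\sum_i\langle v_i,b_i\rangle\Big|\le\Big\langle\Big(\sum_i|v_i|^2\Big)^{1/2},\Big(\sum_i|b_i|^2\Big)^{1/2}\Big\rangle\le\Big\|\Big(\sum_i|v_i|^2\Big)^{1/2}\Big\|_V,$$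
because $\|(\sum|b_i|^2)^{1/2}\|_W^2=\sup_\tau\sum_i\sum_k\tau(k)|b_i(k)|^2\le\sum\|b_i\|_W^2\le1$. By (3) at each coordinate and the lattice property of $\|\cdot\|_V$,
$$\Big\|\Big(\sum|v_i|^2\Big)^{1/2}\Big\|_V\le\sqrt3\,\Big\|\,\mathbb E\Big|\sum\varepsilon_iv_i\Big|\,\Big\|_V\le\sqrt3\,\mathbb E\Big\|\sum\varepsilon_iv_i\Big\|_V .$$
Since $c_{00}$ is dense, $X$ has cotype 2.

## 8. The class $\mathcal G$ and a uniform extension constant

From now on $X$ is a general Banach space. We turn to Theorem B. (1)⇒(2) is Maurey's theorem, and (2)⇒(3) holds since $Z_0$ has cotype 2. It remains to prove (3)⇒(1). We may assume $\dim X=\infty$, since f.d. spaces have type 2. Recall $\mathcal G$ from Section 2: it contains $\ell_2^N$, every $\ell_1$-sum of finitely many f.d. Hilbert spaces, and with $G$ also every subspace of $G\oplus_1H$ for $H$ a f.d. Hilbert space, because $\ell_1(\ell_2)\oplus_1\ell_2$ is isometric to $\ell_1(\ell_2)$. The hypothesis gives bare existence of extensions; the next lemma turns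 this into one constant.

**Lemma 2.** Let $\mathcal C$ be a class of f.d. spaces and $Z$ a Banach space such that for each $G\in\mathcal C$ there are $J:G\to Z$, $Q:Z\to G$ with $QJ=\mathrm{id}_G$, $\|J\|\le1$, $\|Q\|\le2$. If every operator from a subspace of $X$ into $Z$ extends to $X$, there is $\lambda\ge1$ such that for all f.d. $Y\subset X$, $G\in\mathcal C$, $g\in L(Y,G)$ there is an extension $f\in L(X,G)$ with $\|f\|\le\lambda\|g\|$.

*Proof.* For $g\in L(Y,G)$ let $e(g)$ be the infimum of the norms of extensions of $g$ to $X$, finite since the f.d. space $Y$ is complemented. Suppose $\sup e(g)/\|g\|=\infty$ (over $g\ne0$). We glue bad operators into one that does not extend.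

**Step 1: bad operators live on every finite-codimensional subspace.** *If $X_0\subset X$ has finite codimension $k$, the supremum over f.d. $Y\subset X_0$ is also infinite.* Suppose it is $<\lambda_0<\infty$. Let $Y\subset X$ be f.d. and $g:Y\to G\in\mathcal C$, $\|g\|=1$. Extend $g|_{Y\cap X_0}$ to $f_0$ on $X$ with $\|f_0\|\le\lambda_0$. Then $g-f_0|_Y$ vanishes on $Y\cap X_0$, so it induces an operator of norm at most $1+\lambda_0$ on $Y/(Y\cap X_0)$. This is, isometrically, a subspace of $X/(Y\cap X_0)$, of dimension at most $k$ since it embeds linearly in $X/X_0$. By Auerbach's lemma it is the range of a projection of norm at most $k$. So $g-f_0|_Y$ extends to $X$ with norm at most $k(1+\lambda_0)$, and $e(g)\le\lambda_0+k(1+\lambda_0)$ for all such $g$, a contradiction.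

**Step 2: subspaces almost free from a given one.** *For f.d. $F\subset X$ there is $X'\subset X$ of finite codimension with*
$$\|y\|\le2\|y+x\|\qquad(y\in F,\ x\in X').\tag{9}$$
By compactness of the unit sphere of $F$ there are finitely many norm-one functionals $\varphi_i$ on $X$ with $\max_i|\varphi_i(y)|\ge\frac12\|y\|$ on $F$. Put $X'=\bigcap\ker\varphi_i$; then $\|y+x\|\ge\max_i|\varphi_i(y)|$.

**Step 3: gluing.** Choose inductively $X=X_0\supset X_1\supset\cdots$ of finite codimension, f.d. $Y_n\subset X_{n-1}$ and $g_n:Y_n\to G^{(n)}\in\mathcal C$ with $\|g_n\|=1$, $e(g_n)\ge8^n$ (Step 1), and $X_n$ satisfying (9) for $F=Y_1+\dots+Y_n$ (Step 2, intersected with $X_{n-1}$). If $y=\sum_{r\le N}y_r$ with $y_r\in Y_r$, then $\sum_{r>n}y_r\in X_n$, so $\|\sum_{r\le n}y_r\|\le2\|y\|$ for all $n$, hence $\|y_n\|\le4\|y\|$. Thus the natural projections $\operatorname{span}\bigcup Y_r\to Y_n$ are well defined with norm at most $4$. Let $\Pi_n$ be their extensions to $Y=\overline{\operatorname{span}}\bigcup Y_r$.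 With $J_n,Q_n$ belonging to $G^{(n)}$, the operator $g=\sum_n2^{-n}J_ng_n\Pi_n:Y\to Z$ is bounded. Let $f:X\to Z$ extend it. On $Y_n$ we have $f=2^{-n}J_ng_n$, so $2^nQ_nf$ extends $g_n$ and $8^n\le e(g_n)\le2\cdot2^n\|f\|$ for all $n$, a contradiction. So the supremum is finite, and any $\lambda\ge1$ larger than it works. $\square$

**The constant $\lambda$ for $\mathcal G$.** Assume (3) of Theorem B. Lemma 2 applies to $\mathcal C=\mathcal G$, $Z=Z_0$. For $G\in\mathcal G$ choose $\nu$ and an isomorphism $J_0:G\to G_\nu$ with $\|J_0\|\le1$, $\|J_0^{-1}\|\le2$. Let $J$ be $J_0$ followed by the inclusion $G_\nu\subset Z_0$, and $Q$ the coordinate projection followed by $J_0^{-1}$. Fix the resulting $\lambda$.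

**Operators into $\ell_2$ extend too.** Since $\ell_2^N\in\mathcal G$, each $g\in L(Y,\ell_2)$ restricted to a f.d. $Y_0\subset Y$ extends with norm at most $\lambda\|g\|$. The weak limit of Section 6, Step 2, gives an extension of $g$ to $X$. By the quoted result, $X$ has type $p$ for some $p>1$.

## 9. K-convexity and the $\ell$-norm

**Definition 4.** $X$ is *K-convex* if the Rademacher projections $\Phi\mapsto\sum_{i\le N}\varepsilon_i\mathbb E(\varepsilon_i\Phi)$ on $L_2(\{\pm1\}^N;X)$ are bounded by some $K\ge1$ independent of $N$.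

For Hilbert spaces $K=1$. For $X=L_1(\{\pm1\}^N)$ let $\Phi(\varepsilon)=\prod_i(1+\varepsilon_ir_i)$. Then $\|\Phi(\varepsilon)\|=1$, the projection is $\sum_i\varepsilon_ir_i$, and by (3) its norm is at least $\sqrt{N/3}$; so no uniform $K$ serves all these spaces. Pisier's theorem (Ann. of Math. 115 (1982)) says that type $p$ for some $p>1$ implies K-convexity.

**The same $K$ bounds the Gaussian projections** $\Phi\mapsto\sum_{i\le n}g_i\mathbb E(g_i\Phi)$ on $L_2(\gamma_n;X)$, where $\gamma_n$ is the standard Gaussian measure on $\mathbb R^n$. By density let $\Phi:\mathbb R^n\to X$ be bounded, continuous, with f.d. range. Put $G_i^N=N^{-1/2}\sum_{a\le N}\varepsilon_{i,a}$ and $\Phi_N=\Phi(G_1^N,\dots,G_n^N)$. By symmetry $\mathbb E(\varepsilon_{i,a}\Phi_N)$ does not depend on $a$, so it equals $N^{-1/2}\mathbb E(G_i^N\Phi_N)$. Hence the Rademacher projection of $\Phi_N$ is $\sum_iG_i^N\mathbb E(G_i^N\Phi_N)$. Let $N\to\infty$ in $\|\sum_iG_i^N\mathbb E(G_i^N\Phi_N)\|_{L_2}\le K\|\Phi_N\|_{L_2}$.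 The central limit theorem applies, with uniform integrability because the fourth moments of the $G_i^N$ are bounded and $\Phi$ is bounded.

**Definition 5.** For f.d. $E\subset X$, $u:\ell_2^n\to E$ and $v:E\to\ell_2^n$ put
$$\ell(u)=\Big(\mathbb E\Big\|\sum_ig_iue_i\Big\|^2\Big)^{1/2},\qquad\ell^*(v)=\sup\{|\operatorname{tr}(vu)|:\ell(u)\le1\},$$
and define $\ell(v^*)$ in the same way for $v^*:\ell_2^n\to E^*$.

For $E=\ell_2^k$ this is $\ell(u)=\|u\|_{HS}$. By rotation invariance $\ell(uO)=\ell(u)$ for orthogonal $O$. Moreover $\|u\|\le\ell(u)$: for a unit vector $e$ choose $O$ with $Oe_1=e$; by Jensen (conditioning on $g_1$) $\ell(uO)^2\ge\mathbb E\|g_1uOe_1\|^2=\|ue\|^2$. K-convexity is used only through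
$$\ell(v^*)\le K\,\ell^*(v).\tag{10}$$
To see this, use the duality of $L_2(\gamma_n;E)$ and $L_2(\gamma_n;E^*)$:
$$\ell(v^*)=\sup_{\|\Phi\|_{L_2(E)}\le1}\mathbb E\Big\langle\sum_ig_iv^*e_i,\Phi\Big\rangle=\sup_\Phi\operatorname{tr}(vu_\Phi),\qquad u_\Phi e_i=\mathbb E(g_i\Phi),$$
and $\ell(u_\Phi)=\|\sum g_i\mathbb E(g_i\Phi)\|_{L_2}\le K$.

## 10. A low-$M^*$ estimate on all dyadic scales at once

The next lemma finds large subspaces on which $v$ is controlled on blocks of dimension $32,64,128,\dots$ simultaneously. Treating the blocks one at a time, the same kind of argument would give only a bound for $\max_i\sqrt{d_i}|q_ivx|$; we need the sum over $i$, which must not cost a factor $m+1$. The tool is Gordon's theorem (Israel J. Math. 50 (1985)) for finite centered Gaussian families: *if $\mathbb EX_{ij}^2=\mathbb EY_{ij}^2$, $\mathbb EX_{ij}X_{ik}\le\mathbb EY_{ij}Y_{ik}$, and $\mathbb EX_{ij}X_{lk}\ge\mathbb EY_{ij}Y_{lk}$ for $i\ne l$, then $\mathbb E\min_i\max_jX_{ij}\ge\mathbb E\min_i\max_jY_{ij}$.*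

**Lemma 3.** Let $E$ be f.d., $\ell_2^n=\bigoplus_{i=0}^mH_i$ orthogonally with $\dim H_i=d_i=32\cdot2^i$, $q_i$ the orthogonal projection onto $H_i$, and $v:E\to\ell_2^n$ with $\mathbb E\|v^*g\|\le K$, $K>0$, $g$ a standard Gaussian vector. There are subspaces $H_i'\subset H_i$, $\dim H_i'\ge d_i/2$, such that
$$x\in E,\ vx\in\bigoplus_iH_i'\ \Longrightarrow\ \sum_i\sqrt{d_i}\,|q_ivx|\le5K\|x\|.$$

*Proof.* **Step 1: reduction to a positive expectation.** Write $B_E$ for the closed unit ball of $E$ and $y_i=q_iy$, and let $\mathcal Y=\{y\in v(B_E):\sum\sqrt{d_i}|y_i|\ge5K\}$. It is compact; if it is empty, any $H_i'$ will do. Let $r_i=d_i/2$ and let $A_i:H_i\to\mathbb R^{r_i}$ be independent standard Gaussian matrices. It suffices to show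
$$\mathbb E\min_{y\in\mathcal Y}\sum_i|A_iy_i|>0.\tag{11}$$
For then some realization has no $y\in\mathcal Y$ with all $A_iy_i=0$. Put $H_i'=\ker A_i$, of dimension at least $d_i/2$. An $x$ with $vx\in\bigoplus H_i'$ violating the conclusion would, after normalization $\|x\|=1$, give $y=vx\in\mathcal Y$ with all $A_iy_i=0$.

**Step 2: comparison of two processes.** For $y\in\mathcal Y$, $\theta\in\Theta=\prod_iS^{r_i-1}$ put, with all Gaussians independent and standard ($\xi_i$ scalar, $\gamma_i$ in $\mathbb R^{r_i}$, $g_i$ in $H_i$),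
$$X_{y,\theta}=\sum_i\big(\langle A_iy_i,\theta_i\rangle+|y_i|\xi_i\big),\qquad Y_{y,\theta}=\sum_i\big(|y_i|\langle\gamma_i,\theta_i\rangle+\langle g_i,y_i\rangle\big).$$
The covariances are $\sum_i(\langle y_i,y_i'\rangle\langle\theta_i,\theta_i'\rangle+|y_i||y_i'|)$ and $\sum_i(|y_i||y_i'|\langle\theta_i,\theta_i'\rangle+\langle y_i,y_i'\rangle)$, so
$$\mathbb EX_{y,\theta}X_{y',\theta'}-\mathbb EY_{y,\theta}Y_{y',\theta'}=\sum_i\big(|y_i||y_i'|-\langle y_i,y_i'\rangle\big)\big(1-\langle\theta_i,\theta_i'\rangle\big)\ge0,$$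
with equality if $y=y'$. Gordon's theorem, with $y$ as the minimum index and $\theta$ as the maximum index, applies on finite $\delta$-nets of $\mathcal Y$ and $\Theta$. Since $\mathcal Y$ and $\Theta$ are bounded, both processes are Lipschitz in $(y,\theta)$ with a random constant $\rho$, $\mathbb E\rho<\infty$ (a constant times the sum of the norms of all $A_i,\xi_i,\gamma_i,g_i$). So replacing $\mathcal Y,\Theta$ by the nets changes each min-max by at most $2\delta\rho$. Letting $\delta\to0$ and computing the maxima over $\theta$,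
$$\mathbb E\min_y\sum_i\big(|A_iy_i|+|y_i|\xi_i\big)\ \ge\ \mathbb E\min_y\sum_i\big(|\gamma_i||y_i|+\langle g_i,y_i\rangle\big).\tag{12}$$

**Step 3: the left side.** Taking first the expectation in $\xi$ and using $\mathbb E_\xi\min_y\le\min_y\mathbb E_\xi$, the left side of (12) is at most $\mathbb E\min_y\sum|A_iy_i|$.

**Step 4: the right side.** For $y=vx$, $\|x\|\le1$ and $g=\sum g_i$ we have $\sum\langle g_i,y_i\rangle=\langle v^*g,x\rangle\ge-\|v^*g\|$. Next, from $\mathbb Ee^{-\chi_r^2/2}=2^{-r/2}$ we get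
$$\mathbb P(\chi_r^2\le r/2)\le e^{r/4}2^{-r/2}=\big(\tfrac12e^{1/2}\big)^{r/2}\le0.825^{r/2}.$$
With $r_i=16\cdot2^i$, the event $\{|\gamma_i|\ge\sqrt{r_i/2}=\sqrt{d_i}/2\ \text{for all }i\}$ has probability at least $1-(0.22+0.05+0.01)\ge\frac12$: the three numbers bound the failures for $i=0$, $i=1$, and all $i\ge2$. On it $\sum|\gamma_i||y_i|\ge\frac52K$ for all $y\in\mathcal Y$. So the right side is at least $\frac54K-K>0$, which proves (11). $\square$

**Lemma 4 (diagonal form on dyadic blocks).** Let the Gaussian projections of $X$ be bounded by $K\ge1$. Let $x_1,\dots,x_n\in X$, not all zero, $\sum\|x_j\|^2\le1$, $n=\sum_{i=0}^md_i$ with $d_i=32\cdot2^i$. Put $E=\operatorname{span}(x_j)$, $u:\ell_2^n\to E$, $ue_j=x_j$, $\tau=\ell(u)=(\mathbb E\|\sum g_jx_j\|^2)^{1/2}$. There are an orthogonal decomposition $\ell_2^n=\bigoplus_{i\le m}H_i$ with $\dim H_i=d_i$ and projections $q_i$, numbers $\sigma_i\ge0$, subspaces $H_i'\subset H_i$ with $\dim H_i'\ge d_i/2$, operators $v:E\to\ell_2^n$ and $R$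 on $\ell_2^n$ with $\|R\|\le1$, such that with $u'=uR$, $\mathcal H'=\bigoplus H_i'$, $p'$ the orthogonal projection onto $\mathcal H'$, and $E'=u'(\mathcal H')$,
$$\tau\le32K+2\sum_{i\le m}d_i\sigma_i;\tag{13}$$
the operator $Tx=(\sqrt{d_i}\,q_ivx)_{i\le m}$ maps $E'$ into $\bigoplus_iH_i'$ and
$$Tu'h=(\sqrt{d_i}\,\sigma_iq_ih)_i\quad(h\in\mathcal H'),\qquad\sum_i|(Tx)_i|\le5K\|x\|\quad(x\in E');\tag{14}$$
and for every operator $f$ from $X$ into a Hilbert space,
$$\|fu'p'\|_{HS}\le\|f\|.\tag{15}$$

*Proof.* **Step 1: diagonalization.** As $\ell$ is a norm on $L(\ell_2^n,E)$, there is $v:E\to\ell_2^n$ with $\ell^*(v)=1$ and $\operatorname{tr}(vu)=\tau$. By (10), $\ell(v^*)\le K$. Write $vu=OS$ with $O$ orthogonal and $S=|vu|$. Replacing $v$ by $O^{-1}v$ keeps $\ell(v^*)\le K$, and now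
$$vu=S=\operatorname{diag}(s_1\ge\dots\ge s_n\ge0)\ \text{in an orthonormal basis }(f_j),\qquad\sum s_j\ge|\operatorname{tr}(OS)|=\tau .$$
Moreover $\|u\|\le(\sum\|x_j\|^2)^{1/2}\le1$ and $\|v\|=\|v^*\|\le\ell(v^*)\le K$, so $s_1\le K$.

**Step 2: blocks and (13).** Split $\{1,\dots,n\}$ into successive intervals $I_0,\dots,I_m$ with $|I_i|=d_i$; let $\sigma_i=\min_{I_i}s_j$, $H_i=\operatorname{span}\{f_j:j\in I_i\}$. For $i\ge1$, $\sum_{I_i}s_j\le d_i\sigma_{i-1}=2d_{i-1}\sigma_{i-1}$, and $\sum_{I_0}s_j\le32K$. Adding up gives (13).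

**Step 3: flattening and (14).** Let $Rf_j=(\sigma_i/s_j)f_j$ for $j\in I_i$, and $Rf_j=0$ if $s_j=0$. Then $\|R\|\le1$, and $vu'=SR$ acts as $\sigma_i\,\mathrm{id}$ on $H_i$. Take $H_i'$ from Lemma 3, which applies since $\mathbb E\|v^*g\|\le\ell(v^*)\le K$. For $x=u'h$, $h\in\mathcal H'$, we have $vx=\sum_i\sigma_iq_ih\in\mathcal H'$. So $T$ has values in $\bigoplus H_i'$, the formula in (14) holds, and the bound is Lemma 3.

**Step 4: (15).** Since $u'p'=uRp'$ with $\|Rp'\|\le1$, we get $\|fu'p'\|_{HS}\le\|fu\|_{HS}=(\sum|fx_j|^2)^{1/2}\le\|f\|$. $\square$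

Everything is now reduced to bounding $\sum_id_i\sigma_i$ independently of $m$.

## 11. Hilbert space targets: a loss of $\sqrt{\log n}$

The natural first attempt is to extend $T$ to $X$ as an operator into a Hilbert space and use (15). It proves Proposition C and no more.

*Proof of Proposition C.* Assume $\dim X=\infty$. Lemma 2 with $\mathcal C$ the f.d. Hilbert spaces and $Z=\ell_2$ gives a uniform $\lambda$ for f.d. Hilbert targets. By the quoted result and Pisier's theorem $X$ is K-convex, so Lemma 4 applies. Let $x_1,\dots,x_n$ with $\sum\|x_j\|^2\le1$, not all zero. Choose $m$ minimal with $\sum_{i\le m}d_i\ge n$ and add zero vectors. If $m\ge1$, minimality gives $32(2^m-1)<n$, so $2^m<n+1$; in all cases $m+1\le2\log_2(n+1)$. By (14), $T$ viewed as an operator into $(\oplus H_i')_{\ell_2}$ has norm at most $5K$; by Lemma 2 it extends to $f$ on $X$ with $\|f\|\le5K\lambda$. Since $fu'=Tu'$ on $\mathcal H'$, (15) and (14) give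
$$(5K\lambda)^2\ge\|fu'p'\|_{HS}^2=\sum_id_i\sigma_i^2\dim H_i'\ge\frac12\sum_i(d_i\sigma_i)^2 .\tag{16}$$
So $\sum d_i\sigma_i\le5\sqrt2K\lambda\sqrt{m+1}$, and by (13) $\tau\le32K+10\sqrt2K\lambda\sqrt{m+1}$. Hence $\tau^2\le C_X\log(n+1)$, and the general case follows by scaling. $\blacksquare$

The loss occurs at one point. By (14), $T$ is bounded into the $\ell_1$-sum of the $H_i'$, but the Hilbert target only remembers the $\ell_2$-sum, and (16) alone cannot exclude that all $d_i\sigma_i$ are of order $1/\sqrt{m+1}$. By Theorem A, no argument from the $\ell_2$-hypothesis alone can remove the loss for every $X$.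

Under hypothesis (3) we may extend $T$ with values in $Z=(\oplus H_i')_{\ell_1}\in\mathcal G$. But then $(\sum\|fx_j\|^2)^{1/2}$ does not control $\mathbb E\|\sum g_jfx_j\|_Z$: for the unit vectors of $\ell_1^m$ the first quantity is $\sqrt m$ and the second is $m\sqrt{2/\pi}$. What would suffice is a factorization of $T$ through a Hilbert space with $b:\tilde H\to Z$ bounded *into the $\ell_1$-sum*.

## 12. Operators into $\mathcal G$ factor through Hilbert space

For an operator $T$ let $\gamma_2(T)=\inf\|a\|\|b\|$ over factorizations $T=ba$ through a Hilbert space; $\gamma_2$ is a norm. For example $\gamma_2(\mathrm{id}_{\ell_1^m})=\sqrt m$. The factorization through $\ell_2^m$ gives "$\le$". If $\mathrm{id}=ba$ with $\|b\|\le1$, then $m=\mathbb E\|\sum\varepsilon_ie_i\|\le(\mathbb E|\sum\varepsilon_iae_i|^2)^{1/2}\le\sqrt m\,\|a\|$.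

**Lemma 5.** Assume (3) of Theorem B, $\dim X=\infty$, and let $\lambda$ be the constant of Section 8 for $\mathcal G$. If $E\subset X$ is f.d., $G\in\mathcal G$ and $T\in L(E,G)$, then $\gamma_2(T)\le200\lambda^2\|T\|$.

**A first try, and what is missing.** Let $\|T\|=1$, $\kappa=\gamma_2(T)$, and $T=ba$ through $H$ with $\|b\|\le1$, $\|a\|\le(1+\varepsilon)\kappa$. Put $Z'=\{(Te,t\,ae):e\in E\}\subset G\oplus_1H$, where $t>0$. This space is in $\mathcal G$, and in it the first coordinate is a function of the second: $z_1=t^{-1}bz_2$. So *every* operator into $Z'$ has a first coordinate that factors through $H$. Extending $e\mapsto(Te,t\,ae)$ from $E$ to $X$ gives $f=(f_1,f_2)$ with $\|f\|\le\lambda(1+t(1+\varepsilon)\kappa)$ and $T=f_1|_E$, hence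
$$\kappa\le\frac\lambda t+\lambda(1+\varepsilon)\kappa .$$
This says nothing, as $\lambda\ge1$. The norm of the operator to be extended should not involve $\kappa$. So we move the domain: replace $e$ by $e+t\,j(ae)$ with $j$ an almost isometric copy of $H$ in a part of $X$ almost free from $E$. Then the norm of the new vector dominates $t|ae|$.

*Proof of Lemma 5.* **Step 1: the displaced domain.** Let $\|T\|=1$, $\kappa=\gamma_2(T)<\infty$, $\varepsilon>0$, $T=ba$ with $a:E\to H$ onto a f.d. Hilbert space, $b:H\to G$, $\|b\|\le1$, $\|a\|\le(1+\varepsilon)\kappa$. By (9) there is $X_0\subset X$ of finite codimension with $\|e\|\le2\|e+x\|$ for $e\in E$, $x\in X_0$. By Dvoretzky's theorem (every infinite-dimensional Banach space contains, for each $N$ and $\delta>0$, a subspace that is $(1+\delta)$-isomorphic to $\ell_2^N$) there is a linear $j:H\to X_0$ with $|h|\le\|jh\|\le2|h|$. Let $0<t\le1$ and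
$$Y=\{y(e)=e+t\,j(ae):e\in E\},\qquad Z'=\{(Te,t\,ae):e\in E\}\subset G\oplus_1H,\quad Z'\in\mathcal G .$$

**Step 2: the map $Y\to Z'$ has norm at most 5.** We have $\|e\|\le2\|y(e)\|$, so $e$ is determined by $y(e)$. Also $t|ae|\le\|t\,j(ae)\|\le\|y(e)\|+\|e\|\le3\|y(e)\|$. Hence $y(e)\mapsto(Te,t\,ae)$ is well defined with norm at most $2+3=5$.

**Step 3: extend and compare.** Let $f=(f_1,f_2):X\to Z'$ be an extension with $\|f\|\le5\lambda$. Every $(z_1,z_2)\in Z'$ satisfies $z_1=t^{-1}bz_2$, because $Te=bae$. So $f_1=t^{-1}bf_2$ and $\gamma_2(f_1|_E)\le5\lambda/t$. From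
$$Te=f_1(y(e))=f_1(e)+t\,f_1j(ae)$$
and the triangle inequality for $\gamma_2$, where the second term factors through $H$ via $a$,
$$\kappa\le\frac{5\lambda}t+t\,\|f_1j\|\,\|a\|\le\frac{5\lambda}t+10\lambda t(1+\varepsilon)\kappa .$$
Let $\varepsilon\to0$ and take $t=1/(20\lambda)$: $\kappa\le100\lambda^2+\kappa/2$, so $\kappa\le200\lambda^2$. $\square$

## 13. Removing the logarithm: (3) implies type 2

Assume (3), $\dim X=\infty$, with $\lambda$ from Section 8 and $K$ from Section 9. Let $x_1,\dots,x_n\in X$, not all zero, $\sum\|x_j\|^2\le1$. Adding zero vectors, assume $n=\sum_{i\le m}d_i$, and take the data of Lemma 4.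

**Step 1: factor $T$ into the $\ell_1$-sum and extend the first factor.** Regard $T$ as an operator $E'\to Z:=(\oplus_iH_i')_{\ell_1}$. By (14), $\|T\|\le5K$, and $Z\in\mathcal G$. Lemma 5, applied to $E'$, gives $T=ba$ with $a:E'\to\tilde H$, $\tilde H$ a f.d. Hilbert space, $\|b\|\le1$ and $\|a\|\le\Gamma:=1001\lambda^2K$. Since $\tilde H\in\mathcal G$, Lemma 2 extends $a$ to $\tilde a:X\to\tilde H$ with $\|\tilde a\|\le\lambda\Gamma$. By (15), $\|\tilde au'p'\|_{HS}\le\lambda\Gamma$.

**Step 2: test on a Gaussian vector.** The $\ell_1$-norm on the left now sums $\sqrt{d_i}\sigma_i$ linearly, while the right is Hilbertian. Let $g'$ be standard Gaussian in $\mathcal H'$ and $g_i'=q_ig'$. As $Tu'g'=b\tilde au'g'$, (14) gives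
$$\sum_i\sqrt{d_i}\,\sigma_i\,\mathbb E|g_i'|=\mathbb E\|Tu'g'\|_Z\le\mathbb E|\tilde au'g'|\le\|\tilde au'p'\|_{HS}\le\lambda\Gamma .$$
With $r=\dim H_i'\ge d_i/2\ge16$, Hölder gives
$$\mathbb E|g_i'|\ge\frac{(\mathbb E|g_i'|^2)^{3/2}}{(\mathbb E|g_i'|^4)^{1/2}}=\frac{r^{3/2}}{(r(r+2))^{1/2}}=\frac r{\sqrt{r+2}}\ge\sqrt{r/2}\ge\tfrac12\sqrt{d_i}.$$
Hence $\sum d_i\sigma_i\le2\lambda\Gamma$.

**Step 3: conclusion.** By (13),
$$\Big(\mathbb E\Big\|\sum g_jx_j\Big\|^2\Big)^{1/2}=\tau\le32K+4\lambda\Gamma\le32K+4004\,\lambda^3K .$$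
The bound does not depend on $n$ or on the $x_j$. By homogeneity $\mathbb E\|\sum g_jx_j\|^2\le C\sum\|x_j\|^2$ for all finite families, so $X$ has type 2. This proves Theorem B for real scalars. $\blacksquare$

## 14. Complex scalars in Theorem B

Lemmas 2 and 5 and their proofs hold verbatim; Dvoretzky's theorem holds for complex spaces with complex-linear $j$. In the rest of the argument replace $g_i$ by independent complex Gaussians with $\mathbb E|g_i|^2=1$, that is, $g_i=(g_i^{(1)}+\sqrt{-1}\,g_i^{(2)})/\sqrt2$ with $g_i^{(1)},g_i^{(2)}$ independent real standard. The changes are these.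

**Gaussian projections.** Let $P\Phi=\sum_i\big(g_i^{(1)}\mathbb E(g_i^{(1)}\Phi)+g_i^{(2)}\mathbb E(g_i^{(2)}\Phi)\big)$ be the real Gaussian projection in $2n$ variables, bounded by $K$ as in Section 9. Multiplying out,
$$P\Phi=Q\Phi+\sum_i\bar g_i\,\mathbb E(g_i\Phi),\qquad Q\Phi=\sum_ig_i\,\mathbb E(\bar g_i\Phi).$$
If the Gaussian vector is multiplied by $e^{\sqrt{-1}\vartheta}$, the function $Q\Phi$ is multiplied by $e^{\sqrt{-1}\vartheta}$ and the other sum by $e^{-\sqrt{-1}\vartheta}$. So
$$Q\Phi=\frac1{2\pi}\int_0^{2\pi}e^{-\sqrt{-1}\vartheta}(P\Phi)(e^{\sqrt{-1}\vartheta}\,\cdot)\,d\vartheta,$$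
and $\|Q\|\le\|P\|\le K$, because rotation preserves the Gaussian measure.

**Inequality (10).** Read $\ell(v^*)=(\mathbb E\|\sum\bar g_i\,v^te_i^*\|^2)^{1/2}$, where $v^t$ is the transpose and $e_i^*$ are the coordinate functionals. With $u_\Phi e_i=\mathbb E(\bar g_i\Phi)$ we have $\mathbb E\langle\sum\bar g_iv^te_i^*,\Phi\rangle=\operatorname{tr}(vu_\Phi)$ and $\ell(u_\Phi)=\|Q\Phi\|_{L_2}\le K$ for $\|\Phi\|_{L_2}\le1$. The proof is then the same. Unitary invariance replaces rotation invariance; in particular $\|v\|\le\ell(v^*)$ as before.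

**Lemma 3.** Replace the hypothesis by $\mathbb E\|\sum\bar g_iv^te_i^*\|\le K$ and the constant $5K$ by $5\sqrt2K$ (also in the definition of $\mathcal Y$). Regard $H_i$ as a real Euclidean space of real dimension $2d_i$ with inner product $\operatorname{Re}\langle\cdot,\cdot\rangle$, keep $r_i=d_i/2$ real rows for $A_i$, and use real Gaussians. The real standard Gaussian vector of $\ell_2^n$ has the law of $\sqrt2\,(g_1,\dots,g_n)$, so the expected supremum over $\|x\|\le1$ of $|\operatorname{Re}\langle\cdot,vx\rangle|$ at this vector is $\sqrt2\,\mathbb E\|\sum\bar g_iv^te_i^*\|\le\sqrt2K$. The same computation gives in (11) the lower bound $\frac54\sqrt2K-\sqrt2K>0$. Put $H_i'=\ker A_i\cap\sqrt{-1}\ker A_i$. This is a complex subspace of $H_i$, contained in $\ker A_i$, of real codimension at most $2r_i=d_i$ in real dimension $2d_i$; so its complex dimension is at least $d_i/2$.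

**Lemma 4 and Section 13.** Take $O$ unitary in the polar decomposition. The constant $5K$ in (14) becomes $5\sqrt2K$, so $\Gamma$ changes by a numerical factor. With $r=\dim_{\mathbb C}H_i'$ we have $\mathbb E|g_i'|^2=r$ and $\mathbb E|g_i'|^4=r^2+r$, so $\mathbb E|g_i'|\ge r/\sqrt{r+1}\ge\frac12\sqrt{d_i}$. The rest is unchanged up to the value of the constant, and yields $\mathbb E\|\sum g_jx_j\|^2\le C\sum\|x_j\|^2$ for complex Gaussians.

**Back to signs.** Conditioning on the $g_j^{(1)}$ and using Jensen, $\mathbb E\|\sum g_jx_j\|^2\ge\frac12\mathbb E\|\sum g_j^{(1)}x_j\|^2$. By the comparison in Section 2, $\mathbb E\|\sum\varepsilon_jx_j\|^2\le\frac\pi2\mathbb E\|\sum g_j^{(1)}x_j\|^2\le\pi\,\mathbb E\|\sum g_jx_j\|^2$. So $X$ has type 2, and Theorem B holds for complex scalars as well. $\blacksquare$
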